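# How many graphs does a 3-graph of bounded VC$_2$ dimension need?

Throughout, $\log=\log_2$, $[N]=\{1,\dots,N\}$, and $h(p)=-p\log p-(1-p)\log(1-p)$. The letter $\mathcal H$ denotes a tripartite $3$-graph with parts $X,Y,Z$, each of size $n$: every edge is a triple $xyz$ with $x\in X$, $y\in Y$, $z\in Z$.

## 1. When one part sees the other two with bounded VC dimension

We want to describe $\mathcal H$, up to a few errors, by looking only at pairs of vertices.

**Definition ($\varepsilon$-graph partition).** An $\varepsilon$-graph partition of $\mathcal H$ with $M$ graphs consists of partitions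
$$X\times Y=E_1\sqcup\dots\sqcup E_M,\qquad X\times Z=F_1\sqcup\dots\sqcup F_M,\qquad Y\times Z=G_1\sqcup\dots\sqcup G_M$$
(empty parts allowed) and a function $f:[M]^3\to\{0,1\}$ such that, for all but at most $\varepsilon n^3$ triples $(x,y,z)$,
$$xyz\in E(\mathcal H)\iff f(i,j,l)=1,\qquad\text{where } xy\in E_i,\ xz\in F_j,\ yz\in G_l .$$

For example, take any three bipartite graphs, one on each pair of parts, and let $xyz$ be an edge of $\mathcal H$ when an odd number of the pairs $xy,xz,yz$ are edges of their graphs. Splitting each pair set into edges and non-edges gives an $\varepsilon$-graph partition with $M=2$ and no errors.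

**Definition (shattering).** A family $\mathcal F$ of subsets of a finite set $V$ *shatters* $U\subseteq V$ if every subset of $U$ has the form $F\cap U$ with $F\in\mathcal F$. The *VC dimension* of a nonempty $\mathcal F$ is the largest size of a set that it shatters.

For example, the initial segments $\emptyset,\{1\},\{1,2\},\dots,[N]$ shatter each singleton but no pair $u<v$, because $\{v\}$ is never the trace on $\{u,v\}$. The VC dimension is $1$.

**Lemma 1 (Pajor form of the Sauer–Shelah lemma; A. Pajor, *Sous-espaces $\ell_1^n$ des espaces de Banach*, 1985).** A finite set family $\mathcal F$ shatters at least $|\mathcal F|$ sets.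

*Proof.* Induct on $|\mathcal F|$. The empty family is trivial, and a family with one member shatters $\emptyset$. If $|\mathcal F|\ge2$, choose a point $v$ that lies in some but not all members. Let $\mathcal F_1$ be the members containing $v$ and $\mathcal F_0$ the others. Both are nonempty and smaller, so $\mathcal F_i$ shatters at least $|\mathcal F_i|$ sets. None of these sets contains $v$, since membership of $v$ is constant on $\mathcal F_i$. A set $U$ shattered by just one of $\mathcal F_0,\mathcal F_1$ is shattered by $\mathcal F$. If $U$ is shattered by both, then $\mathcal F$ shatters both $U$ and $U\cup\{v\}$. So $\mathcal F$ shatters at least $|\mathcal F_0|+|\mathcal F_1|=|\mathcal F|$ sets. $\square$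

In particular, if $|V|=N$ and every shattered set has size at most the real number $Q\ge0$, then
$$|\mathcal F|\le\sum_{0\le i\le Q}\binom Ni\le(1+N)^{Q}. \tag{1}$$
The second inequality holds because each set of size at most $\lfloor Q\rfloor$ can be listed by $\lfloor Q\rfloor$ entries, each a point of $V$ or a blank.

For $x\in X$ let $L_x=\{(y,z):xyz\in E(\mathcal H)\}\subseteq Y\times Z$ be its link. Here is the easy case.

**Proposition 2.** Let $D\ge1$, and suppose that the family $\{L_x:x\in X\}$ has VC dimension at most $D$. Then for every $\varepsilon\in(0,1)$, $\mathcal H$ has an $\varepsilon$-graph partition with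
$$M\le(1+P)^{2^{D+1}-1}\ \text{ graphs, for some integer } P\le\Bigl(\frac{4D+2}{\varepsilon}\Bigr)^{2D}.$$
So $M$ is polynomial in $1/\varepsilon$ when $D$ is fixed.

*Proof.* **Step 1: find a small net of links.** Choose a maximal list $x_1,\dots,x_P\in X$ with $|L_{x_i}\triangle L_{x_j}|>\varepsilon n^2$ for $i\ne j$. We bound $P$; assume $P\ge2$. Put $N=\lceil 2\ln P/\varepsilon\rceil$ and pick $N$ independent uniform pairs from $Y\times Z$. For fixed $i<j$, the probability that no chosen pair lies in $L_{x_i}\triangle L_{x_j}$ is at most $(1-\varepsilon)^N\le e^{-\varepsilon N}\le P^{-2}$. There are fewer than $P^2$ choices of $i<j$, so some sample gives $L_{x_1},\dots,L_{x_P}$ distinct traces on it. These traces shatter no set of size $D+1$, so (1) gives $P\le(1+N)^D$. Since $\ln P=2D\ln P^{1/(2D)}\le 2D\,P^{1/(2D)}$,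
$$P^{1/D}\le 1+N\le2+\frac{2\ln P}{\varepsilon}\le\frac{4D+2}{\varepsilon}\,P^{1/(2D)},$$
which gives the claimed bound.

**Step 2: count the patterns of pairs against the net.** For $(y,z)\in Y\times Z$ let $p(y,z)=\{i\in[P]:(y,z)\in L_{x_i}\}$. Suppose these patterns shatter a set $U\subseteq[P]$ with $|U|=2^{D+1}$. Write $U=\{u_S:S\subseteq[D+1]\}$. For each $\tau\in[D+1]$ some pair $(y_\tau,z_\tau)$ has pattern $\{u_S:\tau\in S\}$ on $U$. These pairs are distinct, and the link of the vertex $x_{u_S}$ contains $(y_\tau,z_\tau)$ exactly when $\tau\in S$. So the links shatter $D+1$ pairs, a contradiction. By (1) there are at most $(1+P)^{2^{D+1}-1}$ patterns.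

**Step 3: define the partition.** By maximality each $x$ has an index $i(x)$ with $|L_x\triangle L_{x_{i(x)}}|\le\varepsilon n^2$. Put $xy$ in the class $i(x)$, put all of $X\times Z$ in one class, and put $yz$ in the class $p(y,z)$. Predict "edge" when $i(x)\in p(y,z)$. For each $x$ there are at most $\varepsilon n^2$ wrong pairs $(y,z)$, hence at most $\varepsilon n^3$ wrong triples in all. The number of classes is at most $\max(P,(1+P)^{2^{D+1}-1})=(1+P)^{2^{D+1}-1}$. $\square$

The proof never used the freedom to put information on a pair $xy$ rather than on the vertex $x$.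

## 2. VC$_2$ dimension, and why the net is lost

**Definition (VC$_2$ dimension, Shelah).** Regard $\mathcal H$ as a $3$-graph on $X\cup Y\cup Z$. Its VC$_2$ dimension is the largest integer $d$ for which there are vertices $a_1,\dots,a_d$, $b_1,\dots,b_d$ and, for every $S\subseteq[d]\times[d]$, a vertex $c_S$, such that for all $i,j\in[d]$
$$\{a_i,b_j,c_S\}\in E(\mathcal H)\iff(i,j)\in S .$$

Discarding some of the $a_i,b_j$ and keeping the $c_S$ with $S\subseteq[s]^2$ shows that VC$_2$ dimension at least $s$ gives witnesses with exactly $s$ vertices $a_i$ and $s$ vertices $b_j$.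

Two examples. If $\mathcal H$ has no edges, its VC$_2$ dimension is $0$, and $M=1$ suffices. If $n\ge2$ and $\mathcal H$ has an edge $abc$, then taking $c_{\{(1,1)\}}=c$ and $c_\emptyset$ another vertex of the part of $a$ shows that the VC$_2$ dimension is at least $1$, because $\{a,b,c_\emptyset\}$ has two vertices in one part.

The second example shows that $c_\emptyset$ may sit in an unexpected part. The other witnesses cannot. Call two vertices of the same part *twins* if replacing one by the other preserves edges and non-edges.

**Lemma 3.** Let $a_1,\dots,a_D,b_1,\dots,b_D,(c_S)$ witness VC$_2$ dimension at least $D\ge1$. Then all $a_i$ lie in one part, all $b_j$ in a second, and all $c_S$ with $S\ne\emptyset$ in the third. For $i\ne i'$ the vertices $a_i,a_{i'}$ are distinct and not twins; likewise $b_j,b_{j'}$ for $j\ne j'$, and $c_S,c_{S'}$ for $S\ne S'$ nonempty.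

*Proof.* Let $c=c_{[D]^2}$. Every $\{a_i,b_j,c\}$ is an edge, so its vertices lie in three different parts. Thus every $a_i$ lies in the part containing neither $b_1$ nor $c$, and every $b_j$ in the part containing neither $a_1$ nor $c$. If $S\neq\emptyset$, then $c_S$ is in an edge with some $a_i$ and $b_j$, so it lies in the third part. For $i\ne i'$ the set $S=\{(i,1)\}$ contains $(i,1)$ but not $(i',1)$, so $c_S$ and $b_1$ distinguish $a_i$ from $a_{i'}$. The $b_j$ are handled in the same way. If $S\ne S'$ are nonempty, any $(i,j)\in S\triangle S'$ gives $a_i,b_j$ that distinguish $c_S$ from $c_{S'}$. $\square$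

**The easy case is a case of bounded VC$_2$ dimension.** Under the hypothesis of Proposition 2, the VC$_2$ dimension is at most $2^{D+1}-1$. Indeed, suppose it is at least $s=2^{D+1}$, so $s\ge2$. If the $c_S$ with $S\neq\emptyset$ lie in $X$, those with $(1,1)\in S$ have links that shatter the $s^2-1>D$ other pairs, a contradiction. Otherwise, after exchanging $a$ and $b$ and transposing the sets $S$ if needed, the $a_i$ lie in $X$. The pairs formed by $b_1$ and the $c_S$ with $(1,2)\in S$ then have every possible pattern on $a_1,\dots,a_s$, which Step 2 of Proposition 2 excludes.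

What changes if we assume only that the VC$_2$ dimension is bounded? The following conjecture is posed in Lior Gishboliner, Asaf Shapira, and Yuval Wigderson, "Regularity for hypergraphs with bounded VC$_2$ dimension", arXiv:2508.09969 (2025).

**Conjecture.** For every integer $d\ge1$ there is $C=C(d)$ such that, for every $\varepsilon\in(0,1)$ and $n\ge1$, every tripartite $3$-graph $\mathcal H$ with parts of size $n$ and VC$_2$ dimension at most $d$ has an $\varepsilon$-graph partition with $M\le C\varepsilon^{-C}$ graphs.

It is known that bounded VC$_2$ dimension gives an $\varepsilon$-graph partition with $M$ bounded by a tower-type function of $1/\varepsilon$. Earlier results give polynomial bounds on the number of edge parts in a regularity decomposition, but only wowzer-type bounds on $M$.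

**The net can be as large as $n$.** Let $X,Y$ be copies of $\mathbb F_2^t$ with $t\ge1$, let $|Z|=2^t=n$, and let $xyz$ be an edge exactly when $x\cdot y=1$. For $x\neq x'$ the values $x\cdot y$ and $x'\cdot y$ differ for exactly half of all $y$, so $|L_x\triangle L_{x'}|=n^2/2$. For $\varepsilon<1/2$, Step 1 of Proposition 2 therefore yields $P=n$, which no function of $\varepsilon$ bounds. Yet the VC$_2$ dimension is at most $1$: all vertices of $Z$ are twins, whereas witnesses for dimension $2$ would put two non-twins in $Z$ by Lemma 3. Moreover $M=2$ suffices, if $xy$ records the bit $x\cdot y$. So the net of vertices is exactly the step that fails, and it fails in a $3$-graph that is trivial to describe by pairs. Information must be stored on pairs. The question is how much of it is needed.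

The answers are as follows.

**Theorem 4 (the conjecture fails).** For every $\varepsilon\in(0,1/48]$ there is, for infinitely many $n$, a tripartite $3$-graph $\mathcal H$ with parts of size $n$ and VC$_2$ dimension at most $1$, every $\varepsilon$-graph partition of which has $M\ge2^{1/(256\varepsilon)}$. This remains true if the number of parts $G_l$ is unrestricted and only the numbers of $E_i$'s and $F_j$'s are required to be at most $M$.

Given $d\ge 1$ and $C$, the number $2^{1/(256\varepsilon)}$ exceeds $C\varepsilon^{-C}$ once $\varepsilon$ is small, and VC$_2$ dimension at most $1$ implies at most $d$. So Theorem 4 disproves the conjecture for every $d\ge1$.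

**Theorem 5 (larger $d$).** For every $d\ge1$ there are $c_d,\varepsilon_d>0$ such that for all $0<\varepsilon\le\varepsilon_d$ there are $\mathcal H$ with VC$_2$ dimension at most $d$ for which every $\varepsilon$-graph partition has $M\ge2^{c_d\varepsilon^{-d/2}}$.

So the power of $1/\varepsilon$ in the exponent must grow with $d$.

**Theorem 6 (upper bound).** For every $d\ge1$ there is $C_d$ such that for every $\varepsilon\in(0,1)$ and every $n\ge1$, every $\mathcal H$ with VC$_2$ dimension at most $d$ has an $\varepsilon$-graph partition with
$$\log M\le C_d\,\varepsilon^{-(d+1)^2}\bigl(\log(2/\varepsilon)\bigr)^{(d+1)^2+1}.$$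

**Theorem 7 (dichotomy).** Let $\mathfrak H$ be a family of tripartite $3$-graphs with equal part sizes, closed under restriction to equal-size subsets of the three parts. If the VC$_2$ dimension is bounded on $\mathfrak H$, then $M\le2^{\mathrm{poly}(1/\varepsilon)}$ suffices for all members of $\mathfrak H$. If it is unbounded on $\mathfrak H$, then for every fixed $\varepsilon\in(0,1/10]$ no bound on $M$ valid for all members exists.

## 3. The power set of a sparse relation

To make pairs carry many bits, let $I\subseteq[k]\times[k]$ with $|I|=e$, let $X_0$ be the set of all $2^e$ subsets $L\subseteq I$, and put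
$$\mathcal H_0=\{(L,y,z)\in X_0\times[k]\times[k]:(y,z)\in L\}.$$
A blow-up will make the parts equal in size.

Start with the diagonal $I=\{(j,j):j\in[k]\}$. For $k=2$ the edges are $(\{(1,1)\},1,1)$, $(\{(2,2)\},2,2)$, $(I,1,1)$, $(I,2,2)$. The links $L$ shatter $I$, a set of size $k$. But $M=2$ is enough with no error: let the pair $(L,y)$ record whether $(y,y)\in L$, and let $(y,z)$ record whether $y=z$.

More generally, suppose each $y$ has at most $\Delta\ge1$ partners $z$ in $I$. Number the partners of each $y$ by distinct elements of $[\Delta]$. Let $(L,y)$ record the set of numbers of those $z$ with $(y,z)\in L$, and let $(y,z)$ record the number of $z$ as a partner of $y$, or $0$ if $(y,z)\notin I$. There are no errors, and $M=2^\Delta$ suffices, since $\Delta+1\le2^\Delta$.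

This suggests a count of bits. A subset $L$ of $I$ carries $e$ bits. It must be decoded from the classes of the $k$ pairs $(L,y)$ and the $k$ pairs $(L,z)$, which hold $2k\log M$ bits together. The pairs $(y,z)$ say nothing about $L$. So $\log M$ should be at least of order $e/k$, the average degree of $I$. Two conditions have to be met. If $\mathcal H$ is to have VC$_2$ dimension below $s$, then $I$ must not contain an $s\times s$ grid. And the density $e/k^2$ must be at least a constant times $\varepsilon$, or the permitted errors could erase $I$.

We need one standard estimate: for $0<p\le1/2$ and every integer $N\ge1$,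
$$\sum_{i\le pN}\binom Ni\le2^{h(p)N}. \tag{2}$$
Indeed, for $i\le pN$ we have $p^i(1-p)^{N-i}\ge p^{pN}(1-p)^{(1-p)N}=2^{-h(p)N}$, and $\sum_i\binom Nip^i(1-p)^{N-i}=1$.

**Proposition 8.** Let $s=d+1\ge2$, and let $I\subseteq[k]\times[k]$ with $|I|=e\ge8$ contain no $A\times B$ with $|A|=|B|=s$. Let $0<\varepsilon\le e/(16k^2)$. Then for every $n$ divisible by $k\,2^e$ there is $\mathcal H$ with parts of size $n$ and VC$_2$ dimension at most $d$ such that every $\varepsilon$-graph partition, with $M_1$ parts $E_i$, $M_2$ parts $F_j$ and arbitrarily many parts $G_l$, satisfies $M_1M_2\ge2^{e/(4k)}$.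

*Proof.* Let $\mathcal H$ be the blow-up of $\mathcal H_0$ in which each vertex of $X_0$ is replaced by $n/2^e$ copies, and each vertex of the two copies of $[k]$ by $n/k$ copies. Copies of one base vertex are twins.

**Step 1: bound the VC$_2$ dimension.** Suppose it is at least $s$, with witnesses $a_i,b_j,c_S$ ($i,j\in[s]$, $S\subseteq[s]^2$). By Lemma 3, distinct $a_i$'s are not twins, so they have distinct base vertices. The same holds for the $b_j$'s and for the $c_S$ with $S\ne\emptyset$. Exchanging $a$ with $b$ and transposing the sets $S$ is allowed.

Suppose the $c_S$, $S\ne\emptyset$, lie in $X$. We may assume $a_i\in Y$ and $b_j\in Z$. The base vertex $L\subseteq I$ of $c_{[s]^2}$ contains $A\times B$, where $A,B$ are the sets of the $s$ base vertices of the $a_i$ and of the $b_j$. So $I\supseteq A\times B$, a contradiction.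

Suppose they lie in $Z$. We may assume $a_i\in X$ and $b_j\in Y$. There are $2^{s(s-1)}\ge s$ sets $S\supseteq\{1\}\times[s]$, and for each of them $\{a_1,b_j,c_S\}$ is an edge for all $j$. So the base vertex $L\subseteq I$ of $a_1$ contains $A\times B$, where $A$ consists of the $s$ base vertices of the $b_j$ and $B$ of the distinct base vertices of $s$ of these $c_S$. This is a contradiction.

Suppose they lie in $Y$. We may assume $a_i\in X$ and $b_j\in Z$. With the same sets $S$, the base vertex $L$ of $a_1$ contains $A\times B$, where now $A$ consists of the base vertices of $s$ of the $c_S$ and $B$ of those of the $b_j$. This is again a contradiction. So the VC$_2$ dimension is at most $s-1=d$.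

**Step 2: pass from $\mathcal H$ back to $\mathcal H_0$.** Take an $\varepsilon$-graph partition of $\mathcal H$ with parts as in the statement. Choose independently a uniformly random copy of each base vertex. Each base triple is then represented by a uniformly random one of its copies, and all base triples have equally many copies. So the expected fraction of erroneous triples among the chosen copies is at most $\varepsilon$. Fix a choice for which the fraction is at most $\varepsilon$. Let $E'(L,y)\in[M_1]$, $F'(L,z)\in[M_2]$ and $G'(y,z)$ be the indices of the classes of the chosen pairs, and put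
$$\Phi_L=\{(y,z)\in[k]^2:f(E'(L,y),F'(L,z),G'(y,z))=1\}.$$
This is the set that the partition decodes for $L$, and $\Phi_L\triangle L$ is the set of $(y,z)$ for which $(L,y,z)$ is erroneous. So the average of $|\Phi_L\triangle L|$ over $L\in X_0$ is at most $\varepsilon k^2$. By Markov's inequality, at least half of all $L$ satisfy
$$|\Phi_L\triangle L|\le2\varepsilon k^2\le e/8. \tag{3}$$

**Step 3: count decoded sets.** Since $f$ and $G'$ do not depend on $L$, the set $\Phi_L$ is determined by the functions $E'(L,\cdot)$ and $F'(L,\cdot)$. So at most $M_1^kM_2^k$ different sets $\Phi$ occur. For a fixed $\Phi$, a set $L\subseteq I$ with $|\Phi\triangle L|\le e/8$ also satisfies $|(\Phi\cap I)\triangle L|\le e/8$. By (2), the number of such $L$ is at most $\sum_{i\le e/8}\binom ei\le2^{h(1/8)e}\le2^{0.55e}$, because $h(1/8)=\frac38+\frac78\log\frac87<0.55$. By (3), the sets $L$ so counted include at least $2^{e-1}$ of all the $L$. Therefore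
$$(M_1M_2)^k\,2^{0.55e}\ge2^{e-1}.$$
Since $1\le e/8$, we get $(M_1M_2)^k\ge2^{0.45e-0.125e}\ge2^{e/4}$. $\square$

For comparison, describe the same $3$-graph by classes of vertices, as in Proposition 2. By the count in Step 3, fewer than $2^{0.45e}$ sets $L$ leave some set at distance more than $e/8$ from all of them. So a greedy choice gives at least $2^{0.45e}$ links that are pairwise that far apart. Using pairs divides the exponent by a factor of order $k$ when the degrees in $I$ are at most a constant times $e/k$, as the $2^\Delta$ description shows, and Proposition 8 says that no further saving in the order of the exponent is possible.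

## 4. Projective planes and VC$_2$ dimension one

For $s=2$ we need a relation without $2\times2$ grids and with large degree relative to its size. Point–line incidence is such a relation.

*Proof of Theorem 4.* **Step 1: choose the plane to fit $\varepsilon$.** Let $u=\frac1{16\varepsilon}-1$, so $u\ge2$. By Bertrand's postulate, applied to the integer $\lfloor u/2\rfloor\ge1$, there is a prime $q$ with $\lfloor u/2\rfloor<q\le2\lfloor u/2\rfloor$, hence $q\in(u/2,u]$. Let $I$ be the point–line incidence relation of the projective plane over $\mathbb F_q$. There are $k=q^2+q+1$ points and $k$ lines, each line has $q+1$ points, and $e=(q+1)k\ge8$. Two distinct points lie on exactly one common line, so $I$ contains no $A\times B$ with $|A|=|B|=2$. So Proposition 8 may be used with $d=1$, provided $\varepsilon$ is in its range.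

**Step 2: check the density.** Since $(q+1)^2\ge q^2+q+1$ and $q\le u$,
$$\frac e{16k^2}=\frac{q+1}{16(q^2+q+1)}\ge\frac1{16(q+1)}\ge\frac1{16(u+1)}=\varepsilon .$$

**Step 3: read off the bound.** For every $n$ divisible by $k2^e$, Proposition 8 gives $\mathcal H$ of VC$_2$ dimension at most $1$ with $M_1M_2\ge2^{e/(4k)}=2^{(q+1)/4}$, for any number of parts $G_l$. So $\max(M_1,M_2)\ge2^{(q+1)/8}$. As $q+1>\frac u2+1\ge\frac{u+1}2=\frac1{32\varepsilon}$, any common bound $M$ on $M_1,M_2$ satisfies $M\ge2^{1/(256\varepsilon)}$. $\square$

With $q=2$ this is the Fano plane: $k=7$, $e=21$, and $X_0$ consists of the $2^{21}$ sets of incidences.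

## 5. Random relations without $s\times s$ grids

For larger $s$ a denser $I$ is allowed. A random relation with a few pairs removed is enough.

*Proof of Theorem 5.* Let $s=d+1$.

**Step 1: build $I$.** Let $k\ge32$, and let $I_0\subseteq[k]^2$ contain each pair independently with probability $p=\frac12k^{-2/(s+1)}$. Note that $p^{s^2-1}=2^{-(s^2-1)}k^{-2(s-1)}$. The expected number of $A\times B\subseteq I_0$ with $|A|=|B|=s$ is at most
$$k^{2s}p^{s^2}=pk^2\cdot k^{2s-2}p^{s^2-1}=pk^2\,2^{-(s^2-1)}\le\tfrac18pk^2 .$$
So the expectation of $|I_0|$ minus the number of such grids is at least $\frac78pk^2$. For some outcome, deleting one pair from each grid leaves a set $I$ without $s\times s$ grids and with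
$$e=|I|\ge\tfrac78pk^2=\tfrac7{16}k^{2-2/(s+1)}\ge\tfrac14k^{2-2/(s+1)} .$$
Since $2-\frac2{s+1}\ge\frac43$ and $32^{4/3}\ge64$, we have $e\ge16\ge8$.

**Step 2: fit $k$ to $\varepsilon$.** Let $k=\lfloor(64\varepsilon)^{-(s+1)/2}\rfloor$. This is at least $32$ when $\varepsilon\le\varepsilon_d:=\frac1{64}32^{-2/(s+1)}$. From $k\le(64\varepsilon)^{-(s+1)/2}$ we get $\varepsilon\le\frac1{64}k^{-2/(s+1)}\le e/(16k^2)$. So Proposition 8 applies.

**Step 3: read off the bound.** Since $k\ge\frac12(64\varepsilon)^{-(s+1)/2}$,
$$\log(M_1M_2)\ge\frac e{4k}\ge\frac1{16}k^{(s-1)/(s+1)}\ge\frac1{32}(64\varepsilon)^{-(s-1)/2}=\frac{8^{-d}}{32}\,\varepsilon^{-d/2}.$$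
Hence $\log M\ge\frac12\log(M_1M_2)\ge c_d\,\varepsilon^{-d/2}$ with $c_d=8^{-d}/64$. $\square$

## 6. Few shattered cells in a three-dimensional array

We turn to Theorem 6. In Proposition 2 we sampled pairs and knew that a large family of traces shatters a large set. With VC$_2$ dimension at most $d$, we sample vertices instead and look at the whole array of values of $\mathcal H$ on the sampled triples. The plan has three parts. The array can take few values, since a set of cells that it shatters contains no large grid. Hence its entropy is small compared with the number of cells, so a typical cell is nearly determined by the other cells. And the other cells depend on at most two of the three vertices of the given cell, which is exactly the information that a graph partition may use.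

In this section and the next, $s=d+1\ge2$, $t=2^{s^2}$, $m\ge2$ is an integer and $r=m^s$. Write $(u)_s=u(u-1)\cdots(u-s+1)$ and $(v)_+=\max(v,0)$. For integers $u\ge0$,
$$(u)_s\ge\bigl((u-s)_+\bigr)^s. \tag{4}$$
If $u<s$ both sides are $0$. If $u\ge s$ each factor on the left is at least $u-s+1$. As a function of real $u$, the right side is convex and nondecreasing, so Jensen's inequality applies to it.

**Lemma 9.** If $T\subseteq[m]\times[m]\times[r]$ contains no $A\times B\times C$ with $|A|=|B|=s$ and $|C|=t$, then $|T|\le16\,m^{-1/s}\cdot m^2r$.

*Proof.* Let $|T|=\eta m^2r$. For $l\in[r]$ let $T_l\subseteq[m]^2$ be the slice at $l$, with $|T_l|=\eta_lm^2$. The average of the $\eta_l$ is $\eta$.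

**Step 1: dispose of small $\eta$.** If $m(\eta/2)^s<2^{s+1}s$, then $\eta<4(2s)^{1/s}m^{-1/s}\le8m^{-1/s}$, because $2s\le2^s$ for $s\ge2$. So assume
$$m(\eta/2)^s\ge2^{s+1}s. \tag{5}$$
Let $K=\{l:\eta_l\ge\eta/2\}$. The slices outside $K$ contribute at most $r\eta/2$ to $\sum_l\eta_l=r\eta$, so $\sum_{l\in K}\eta_l\ge r\eta/2$.

**Step 2: count $s\times s$ grids in one slice.** Fix $l\in K$. By (5), $m\eta_l^s\ge2^{s+1}s$, and since $\eta_l\le1$ also $\eta_lm\ge2s$. For $j\in[m]$ let $d_j$ be the number of $i$ with $(i,j)\in T_l$; the average of the $d_j$ is $\eta_lm$. By (4) and Jensen,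
$$\sum_j(d_j)_s\ge m(\eta_lm-s)^s\ge m(\eta_lm/2)^s .$$
For $\mathbf i\in[m]^s$ with distinct entries let $D_{\mathbf i}$ be the number of $j$ with $(i,j)\in T_l$ for all entries $i$ of $\mathbf i$. Put $D_{\mathbf i}=0$ for the other $\mathbf i$. Counting pairs $(\mathbf i,j)$ in two ways gives $\sum_{\mathbf i}D_{\mathbf i}=\sum_j(d_j)_s$. So the average of $D_{\mathbf i}$ over the $m^s$ tuples is at least $\mu:=m(\eta_l/2)^s$, and $\mu\ge2s$ by (5), because $m\eta_l^s\ge2^{s+1}s$. Since $\mu-s\ge\mu/2$, (4) and Jensen give
$$\sum_{\mathbf i}(D_{\mathbf i})_s\ge m^s\Bigl(\frac\mu2\Bigr)^s=2^{-s^2-s}m^{2s}\eta_l^{s^2}.$$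
The left side counts the pairs $(\mathbf i,\mathbf j)$ of $s$-tuples with distinct entries, all of whose pairs $(i,j)$ lie in $T_l$.

**Step 3: sum over slices and compare.** Apply Jensen to the $r$ numbers equal to $\eta_l$ for $l\in K$ and to $0$ otherwise, whose average is at least $\eta/2$. It follows that the total count over $l\in K$ is at least $2^{-s^2-s}m^{2s}\,r(\eta/2)^{s^2}$. On the other hand, by hypothesis each $(\mathbf i,\mathbf j)$ is counted in at most $t-1$ slices, so the total is at most $t\,m^{2s}$. Hence
$$\eta^{s^2}\le2^{2s^2+s}\,\frac tr=2^{3s^2+s}m^{-s},\qquad\text{so}\qquad\eta\le2^{3+1/s}m^{-1/s}\le16m^{-1/s}.\qquad\square$$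

The choice $r=m^s$ balances the two cases: Step 1 gives a bound of order $m^{-1/s}$ whatever $r$ is, and Step 3 gives one of order $(t/r)^{1/s^2}$.

**Lemma 10.** If $T\subseteq[m]\times[r]$ contains no $A\times B$ with $|A|=|B|=s$, then $|T|\le2s\,m^s$.

*Proof.* For $l\in[r]$ let $d_l$ be the number of elements of $T$ in column $l$. Each ordered $s$-tuple of distinct rows has at most $s-1$ common columns, so $\sum_l(d_l)_s\le(s-1)m^s=(s-1)r$. By (4) and Jensen, $r\bigl((|T|/r-s)_+\bigr)^s\le(s-1)r$. So $|T|\le r\bigl(s+(s-1)^{1/s}\bigr)\le2sr=2s\,m^s$. $\square$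

## 7. Predicting one cell from all the others

Recall the facts about entropy that we use. For a random variable $V$ with finitely many values, $\mathrm{Ent}(V)=\sum_v\Pr(V=v)\log\frac1{\Pr(V=v)}$, and this is at most the logarithm of the number of possible values. The conditional entropy $\mathrm{Ent}(V\mid U)$ is the average over $u$ of the entropy of $V$ given $U=u$. Conditioning on more does not increase it. The chain rule says $\mathrm{Ent}(V_1,\dots,V_N)=\sum_i\mathrm{Ent}(V_i\mid V_1,\dots,V_{i-1})$. For example, a bit that equals $1$ with probability $p$ has entropy $h(p)$. Finally,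
$$\min(p,1-p)\le\tfrac12h(p), \tag{6}$$
because $h$ is concave, symmetric about $\frac12$, with $h(0)=0$ and $h(\frac12)=1$.

*Proof of Theorem 6.* Let $\mathcal H$ have VC$_2$ dimension at most $d$. The integer $m$ will be chosen in Step 6.

**Step 1: show that a random sample array has small entropy.** Choose $x_1,\dots,x_m\in X$, $y_1,\dots,y_m\in Y$, $z_1,\dots,z_r\in Z$ independently and uniformly, with repetition allowed. Let $W_{ijl}=1$ if $x_iy_jz_l\in E(\mathcal H)$ and $W_{ijl}=0$ otherwise, and let $W$ be the array of all $N=m^2r=m^{s+2}$ entries. Let $\mathcal F$ be the family of possible values of $W$, viewed as subsets of $[m]\times[m]\times[r]$.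

Suppose $\mathcal F$ shatters a set $T\supseteq A\times B\times C$ with $|A|=|B|=s$ and $|C|=t=2^{s^2}$. Then it shatters $A\times B\times C$. Write $C=\{l_S:S\subseteq A\times B\}$. Some member of $\mathcal F$ meets $A\times B\times C$ in exactly $\{(i,j,l_S):(i,j)\in S\}$. The vertices $x_i$ ($i\in A$), $y_j$ ($j\in B$) and $z_{l_S}$ that produce this member witness VC$_2$ dimension at least $s=d+1$, a contradiction. So Lemma 9 bounds the size of every shattered set by $Q=16m^{-1/s}N$. Since $1+N\le2m^{s+2}\le m^{s+3}$, (1) gives
$$\mathrm{Ent}(W)\le\log|\mathcal F|\le Q\log(1+N)\le16(s+3)\,m^{-1/s}N\log m .$$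

**Step 2: pass to a single cell.** The distribution of $W$ is invariant under permuting each of the three index sets, and these permutations carry any cell to any other. So the entropy of a cell given all the other cells is the same for every cell. Let $R$ denote all entries except $W_{111}$. By the chain rule, and since conditioning on more does not increase entropy, $\mathrm{Ent}(W)\ge N\cdot\mathrm{Ent}(W_{111}\mid R)$. Hence
$$\mathrm{Ent}(W_{111}\mid R)\le\theta:=16(s+3)\,m^{-1/s}\log m .$$

**Step 3: fix the sample.** Condition further on all $x_i,y_j,z_l$ with $i,j,l\ge2$. The entropy does not increase, and it is an average over the values of these vertices. So we may fix values for which still $\mathrm{Ent}(W_{111}\mid R)\le\theta$. From now on these vertices are fixed, and $x=x_1$, $y=y_1$, $z=z_1$ are independent and uniform. Predict $W_{111}$ by its more likely value given $R$. If $p_R$ is the conditional probability of $W_{111}=1$, then by (6) the prediction errs with probability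
$$\mathbb E\min(p_R,1-p_R)\le\tfrac12\,\mathbb E\,h(p_R)=\tfrac12\mathrm{Ent}(W_{111}\mid R)\le\theta/2.$$

**Step 4: read $R$ from pairs.** An entry of $R$ has two, one or no indices equal to $1$, where the index $1$ stands for $x$, $y$ or $z$. With $1_{\mathcal H}$ the indicator of edges and all indices $i,j,l\ge2$, the entries of $R$ are the following data:
$$\alpha(x,y)=(1_{\mathcal H}(x,y,z_l))_l,\quad\beta(x,z)=(1_{\mathcal H}(x,y_j,z))_j,\quad\gamma(y,z)=(1_{\mathcal H}(x_i,y,z))_i,$$
$$a(x)=(1_{\mathcal H}(x,y_j,z_l))_{jl},\quad b(y)=(1_{\mathcal H}(x_i,y,z_l))_{il},\quad c(z)=(1_{\mathcal H}(x_i,y_j,z))_{ij},$$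
together with the constants $1_{\mathcal H}(x_i,y_j,z_l)$. Partition $X\times Y$ by the value of $(\alpha(x,y),a(x),b(y))$, $X\times Z$ by $(\beta(x,z),c(z))$, and $Y\times Z$ by $\gamma(y,z)$. The three classes of $xy,xz,yz$ determine $R$. Let $f$ be the prediction of Step 3, and let $f=0$ on triples of classes whose value of $R$ never occurs. Since $(x,y,z)$ is uniform on $X\times Y\times Z$, the number of wrong triples is at most $(\theta/2)n^3$.

**Step 5: count the classes.** The vector $\alpha$ takes at most $2^r=2^{m^s}$ values, each of $\beta,\gamma$ at most $2^m$, and $c$ at most $2^{m^2}\le2^{m^s}$, as $s\ge2$. The trivial bound for $a$ would be $2^{mr}$, but we can do better. The values of $a$ form a family of subsets of $\{2,\dots,m\}\times\{2,\dots,r\}$. Suppose it shatters some $A\times B$ with $|A|=|B|=s$. Then for every $S\subseteq A\times B$ there is $x_S\in X$ such that, for $(j,l)\in A\times B$, $x_Sy_jz_l$ is an edge exactly when $(j,l)\in S$. This makes the VC$_2$ dimension at least $s$, a contradiction. So by Lemma 10 every shattered set has size at most $2s\,m^s$, and by (1) $a$ takes at most $(1+m^{s+1})^{2sm^s}$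 values. The same argument, with $x_i,z_l$ and vertices of $Y$, gives the same bound for $b$.

So $X\times Y$ has the most expensive bound. With $M$ the largest of the three numbers of classes (and empty parts added), and using $1+m^{s+1}\le m^{s+2}$ and $\log m\ge1$,
$$\log M\le m^s+m+4s\,m^s\log(1+m^{s+1})\le C_s'\,m^s\log m,\qquad C_s'=4s^2+8s+2 .$$

**Step 6: choose $m$.** Let $m=\bigl\lceil(K\varepsilon^{-1}\log(2/\varepsilon))^s\bigr\rceil$ with $K=K(s)\ge2$ to be chosen. Note that $\log(2/\varepsilon)\ge1$, so $m\ge2$. Then $m^{-1/s}\le\varepsilon/(K\log(2/\varepsilon))$. Using $\lceil u\rceil\le2u$ for $u\ge1$, and bounding both $\log(1/\varepsilon)$ and $\log\log(2/\varepsilon)$ by $\log(2/\varepsilon)$,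
$$\log m\le1+s\log K+2s\log(2/\varepsilon)\le(1+2s+s\log K)\log(2/\varepsilon).$$
Hence
$$\frac\theta2=8(s+3)\,m^{-1/s}\log m\le8(s+3)\,\frac{1+2s+s\log K}K\,\varepsilon\le\varepsilon$$
once $K$ is large enough in terms of $s$. So we have an $\varepsilon$-graph partition. Since $m^s\le2^s(K\varepsilon^{-1}\log(2/\varepsilon))^{s^2}$,
$$\log M\le C_s'\,m^s\log m\le C_d\,\varepsilon^{-s^2}\bigl(\log(2/\varepsilon)\bigr)^{s^2+1}$$
with $C_d=C_s'\,2^sK^{s^2}(1+2s+s\log K)$. As $s=d+1$, this is the claim. $\square$

For VC$_2$ dimension at most $d$, let $M_d(\varepsilon)$ be the least $M$ that suffices for all $n$ and all such $\mathcal H$. Theorems 4, 5 and 6 give, for small $\varepsilon$ and with a suitable constant $c_d>0$,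
$$c_d\,\varepsilon^{-\max(1,d/2)}\le\log M_d(\varepsilon)\le\varepsilon^{-(d+1)^2-o(1)} .$$
So $M_d(\varepsilon)$ is exponential in a power of $1/\varepsilon$. The exact power is not determined by these arguments.

## 8. Families with unbounded VC$_2$ dimension

*Proof of Theorem 7.* If the VC$_2$ dimension is at most $d$ on $\mathfrak H$, where we may take $d\ge1$, Theorem 6 gives $M\le2^{\mathrm{poly}(1/\varepsilon)}$ for all members. Now suppose that it is unbounded, fix $\varepsilon\in(0,1/10]$, and suppose that some fixed $M$ suffices for all members.

**Step 1: find many members of $\mathfrak H$.** Let $N\ge2$, and take a member with VC$_2$ dimension at least $N$ and witnesses $a_1,\dots,a_N,b_1,\dots,b_N,(c_S)$. By Lemma 3 the $a_i$ are $N$ vertices of one part, the $b_j$ are $N$ vertices of another, and the $c_S$ with $S\ne\emptyset$ are distinct vertices of the third. For distinct nonempty $S_1,\dots,S_N\subseteq[N]^2$, the restriction to $\{a_i\}$, $\{b_j\}$ and $\{c_{S_1},\dots,c_{S_N}\}$ belongs to $\mathfrak H$, and the link of $c_{S_l}$ in it is $S_l$. So, with suitable naming of the parts, $\mathfrak H$ contains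 every $N\times N\times N$ tripartite $3$-graph in which the $N$ links of the third-part vertices are distinct and nonempty. Since $N\le2^{N^2-1}$, the number of these, labelled, is at least
$$(2^{N^2}-N)^N\ge2^{N^3-N}.$$

**Step 2: count what $M$ graphs can describe.** A labelled $3$-graph on three parts of size $N$ that has an $\varepsilon$-graph partition with $M$ graphs is determined by the three partitions, the function $f$ and the set of at most $\varepsilon N^3$ erroneous triples. By (2) there are at most
$$M^{3N^2}\cdot2^{M^3}\cdot2^{h(\varepsilon)N^3}$$
such $3$-graphs, and $h(\varepsilon)\le h(1/10)<\frac12$. The definition of an $\varepsilon$-graph partition is symmetric in the three parts, so their naming does not matter.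

**Step 3: compare.** If $M$ graphs always suffice, then for every $N\ge2$
$$3N^2\log M+M^3\ge\tfrac12N^3-N .$$
For fixed $M$ this fails when $N$ is large, a contradiction. $\square$
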